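# Projective crepant resolutions of $\mathbb A^n/G$ that are not moduli of McKay quiver representations

## 1. The guess: every projective crepant resolution is a quiver moduli space

Let $\Bbbk$ be an algebraically closed field and let $G\subset\operatorname{SL}(n,\Bbbk)$ be a finite abelian group whose order $r=|G|$ is not divisible by $\operatorname{char}\Bbbk$. A resolution $f:Y\to\mathbb A^n/G$ (that is, $Y$ smooth, $f$ proper and birational) is *crepant* if $K_Y=f^*K_{\mathbb A^n/G}$. There is a machine that produces candidates for such $Y$: moduli spaces $\mathcal M_\theta$ of representations of the McKay quiver of $G$, one for each stability parameter $\theta$. Does the machine produce all projective crepant resolutions?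

The answer one would first guess is yes, because the guess holds in low dimension. For $n\le 3$ and every generic $\theta$, $\mathcal M_\theta$ is a crepant resolution of $\mathbb A^n/G$ (Kronheimer; Bridgeland–King–Reid). For $n=3$ and $G$ abelian, every projective crepant resolution is isomorphic to some $\mathcal M_\theta$ (Craw–Ishii). For $n\le2$ the crepant resolution is unique, so the guess holds there too. The question for $n\ge 4$ is taken from Alastair Craw, Diane Maclagan and Rekha R. Thomas, "Moduli of McKay quiver representations I: the coherent component", arXiv:math/0505115 (2005). We shall see that for every $n\ge4$ the guess is false.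

First, the precise definitions. Since $G$ is abelian of order prime to the characteristic, we may assume that it consists of diagonal matrices. The $i$-th diagonal entry is then a character $\rho_i$ of $G$. Let $G^*$ be the group of characters; it has $r$ elements.

**Definition (McKay quiver and relations).** The vertices are the $r$ characters $\rho\in G^*$. For every $\rho$ and every $1\le i\le n$ there is an arrow $x_i^\rho$ from $\rho\rho_i$ to $\rho$. A representation of dimension vector $(1,\dots,1)$ assigns a scalar to each arrow, so it is a point of $\mathbb A^{nr}$. The relations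
$$x_i^{\rho}x_j^{\rho\rho_i}=x_j^{\rho}x_i^{\rho\rho_j}\qquad\text{for all }\rho,i,j$$
define a subscheme $Z\subset\mathbb A^{nr}$. The torus $(\Bbbk^*)^r$ acts by change of basis, sending $x_i^\rho$ to $t_\rho x_i^\rho t_{\rho\rho_i}^{-1}$. The diagonal acts trivially, so $T_B=(\Bbbk^*)^r/\Bbbk^*$ acts on $Z$.

A subrepresentation $W$ of such a representation is the same thing as a set of vertices that no nonzero arrow leaves.

**Definition (stability).** Let $\Theta=\{\theta\in\mathbb Q^r:\sum_\rho\theta_\rho=0\}$, and let $\theta(W)$ be the sum of $\theta_\rho$ over the vertices of $W$. A representation is $\theta$-semistable if $\theta(W)\ge0$ for all subrepresentations $W$, and $\theta$-stable if $\theta(W)>0$ for all nonzero proper $W$. The parameter $\theta$ is generic if every $\theta$-semistable representation is $\theta$-stable.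

**Definition (moduli space and coherent component).** $\mathcal M_\theta=Z/\!\!/_\theta T_B$ is the GIT quotient for the character $\prod_\rho t_\rho^{\theta_\rho}$ (after clearing denominators). For generic $\theta$ it is the fine moduli space of $\theta$-stable representations satisfying the relations, and it has a projective morphism $\pi:\mathcal M_\theta\to Z/\!\!/_0T_B$. A representation with all arrows nonzero has no nonzero proper subrepresentation, so it is stable for every $\theta$. The coherent component $Y_\theta$ is the closure in $\mathcal M_\theta$ of the locus of such representations, with its reduced structure. It is an irreducible component of $\mathcal M_\theta$ and has a projective birational morphism $Y_\theta\to\mathbb A^n/G$.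

"Fine moduli space" has a concrete meaning here. $\mathcal M_\theta$ carries line bundles $L_\rho$ and universal maps $L_{\rho\rho_i}\to L_\rho$ satisfying the relations. A morphism $\varphi:Y\to\mathcal M_\theta$ pulls these back to $Y$, and the fiber of the pulled-back family at a closed point $y$ is the $\theta$-stable representation $\varphi(y)$.

The guess reads as follows. *For every $G$ as above and every projective crepant resolution $Y\to\mathbb A^n/G$, there is a generic $\theta$ such that $Y$ is isomorphic over $\mathbb A^n/G$ to an irreducible component of $\mathcal M_\theta$, equivalently to $Y_\theta$.*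

## 2. Scalar groups: the guess checked by hand, also for $n=4$

Let $n\ge2$, let $\operatorname{char}\Bbbk\nmid n$, and let $G=\mu_n$ act on $\mathbb A^n$ by scalars. Then $\rho_1=\dots=\rho_n=\rho$. Label the vertex $\rho^{-k}$ by $k\in\mathbb Z/n$. The quiver is a cycle $0\to1\to\dots\to n-1\to0$ with $n$ parallel arrows at each step. Write $x^{(k)}\in\Bbbk^n$ for the vector of scalars on the arrows $k\to k+1$. The relations say
$$x_i^{(k+1)}x_j^{(k)}=x_j^{(k+1)}x_i^{(k)},$$
that is, consecutive vectors are linearly dependent.

Take $\theta=-(n-1)$ at the vertex $0$ and $\theta=1$ at every other vertex. A nonzero $W$ not containing the vertex $0$ has $\theta(W)>0$. A proper $W$ containing $0$ has $\theta(W)=|W|-n<0$. So semistable and stable both mean that no proper subrepresentation contains the vertex $0$. Thus $\theta$ is generic, and the stable representations are those for which $x^{(0)},\dots,x^{(n-2)}$ are all nonzero. These vectors are then all proportional, so if one has nonzero $i$-th entry, all do. On the open set where this happens, use $T_B$ to make $x_i^{(k)}=1$ for $0\le k\le n-2$;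 this uses up $T_B$. The relations become $x^{(0)}=\dots=x^{(n-2)}=:v$ with $v_i=1$, and $x^{(n-1)}=\lambda v$. So $\mathcal M_\theta$ is covered by $n$ charts $\mathbb A^n$ with coordinates $\lambda$ and $v_j$ ($j\ne i$), and it is the total space of $\mathcal O_{\mathbb P^{n-1}}(-n)$.

The representation with $x_j^{(k)}=t_j$ for all $k$ has coordinates $v_j=t_j/t_i$ and $\lambda=t_i^n$ in this chart. An invariant monomial $t^m$ with $|m|=n$ equals $\lambda v^m$, so we see the usual map to $\mathbb A^n/\mu_n$. It is crepant: from $t_j=v_jt_i$ and $t_i^n=\lambda$ we get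
$$dt_1\wedge\dots\wedge dt_n=\pm t_i^{n-1}\,dt_i\wedge\bigwedge_{j\ne i}dv_j=\pm\tfrac1n\,d\lambda\wedge\bigwedge_{j\neq i}dv_j ,$$
which vanishes nowhere. So the crepant resolution $\operatorname{Tot}\mathcal O(-n)$ is all of $\mathcal M_\theta$, in every dimension $n\ge2$. The first test supports the guess, even for $n=4$. Note for later that at a point with $\lambda=0$ the representation is a chain $0\to1\to\dots\to n-1$, cut at exactly one place of the cycle.

## 3. The lattices $M\subset\mathbb Z^n\subset N$ and maps over $\mathbb A^n/G$

Put
$$M=\{m\in\mathbb Z^n:\textstyle\prod\rho_i^{m_i}=1\},\qquad N=\{v\in\mathbb Q^n:\langle m,v\rangle\in\mathbb Z\ \ \forall m\in M\}\supset\mathbb Z^n .$$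
Then $\mathbb A^n/G=\operatorname{Spec}\Bbbk[M\cap\mathbb N^n]$ is the affine toric variety of the positive orthant with lattice $N$. We write $\varepsilon_1,\dots,\varepsilon_n$ for the standard basis of the exponent lattice $\mathbb Z^n\supset M$ and $e_1,\dots,e_n$ for that of $\mathbb Z^n\subset N$. Note that $r\mathbb Z^n\subset M$.

**The vertices as a quotient of $\mathbb Z^n$.** For $a\in\mathbb Z^n$ put $\chi_a=\prod\rho_i^{-a_i}$. Only the identity of $G$ is killed by all $\rho_i$, so by character duality the $\rho_i$ generate $G^*$. Hence $a\mapsto\chi_a$ induces $\mathbb Z^n/M\cong G^*$. The unique $x_i$-arrow out of $\chi_a$ is $x_i^{\chi_{a+\varepsilon_i}}:\chi_a\to\chi_{a+\varepsilon_i}$. So the McKay quiver is the grid $\mathbb Z^n$, with unit steps as arrows, folded up by $M$.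

**Definition (elements supported on $F$).** For $F\subset\{1,\dots,n\}$ let $F^c$ be its complement, $\mathbb Z^{F^c}=\bigoplus_{i\in F^c}\mathbb Z\varepsilon_i$, and $G_F=\{g\in G:\rho_i(g)=1\ \forall i\in F^c\}$.

For example, for scalar $\mu_n$ we have $G_F=1$ unless $F$ is everything. For any $G\subset\operatorname{SL}(n)$ we have $G_{\{i\}}=1$, since the determinant is $1$. The subgroup $\langle\rho_i:i\in F^c\rangle\subset G^*$ has annihilator $G_F$ in $G$, so by duality
$$\mathbb Z^n/(M+\mathbb Z^{F^c})\cong G^*/\langle\rho_i:i\in F^c\rangle\cong (G_F)^*.$$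
In particular
$$M+\mathbb Z^{F^c}=\mathbb Z^n\iff G_F=1.\tag{1}$$

**Closed paths and the base.** For $t\in\mathbb A^n$ let $V_t$ be the representation with $x_i^\rho=t_i$ for all $\rho$. It satisfies the relations. A closed path with $m_i$ arrows of type $i$ has $m\in M\cap\mathbb N^n$. The product of its arrows is a $T_B$-invariant function on $Z$, hence a function on $Z/\!\!/_0T_B$, and on $V_t$ its value is $t^m$. These functions generate the invariant ring. Indeed, invariants on $Z$ lift to invariant polynomials because a torus is linearly reductive, and these are spanned by invariant monomials. In an invariant monomial every vertex is entered as often as it is left, so its arrows decompose into closed paths. Therefore $t\mapsto V_t$ induces a morphism $\iota:\mathbb A^n/G\to Z/\!\!/_0T_B$.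

**Definition (morphism over $\mathbb A^n/G$).** For $f:Y\to\mathbb A^n/G$, a morphism $\varphi:Y\to\mathcal M_\theta$ is *over $\mathbb A^n/G$* if $\pi\varphi=\iota f$.

This is the right notion. We check first that *every representation in $Z$ with all arrows nonzero is isomorphic to some $V_t$ with $t\in(\Bbbk^*)^n$*. Read the representation on the grid $\mathbb Z^n$. By the relations, the product $h(a)\in\Bbbk^*$ of the arrows along a path from $0$ to $a$ (inverted for backward steps) does not depend on the path. By $M$-periodicity, $h(a+m)=h(a)h(m)$ for $m\in M$, so $h|_M$ is a homomorphism $M\to\Bbbk^*$. Since $\Bbbk^*$ is divisible, it extends to a homomorphism $a\mapsto t^a$ on $\mathbb Z^n$. Then $g(a)=h(a)/t^a$ is $M$-periodic, so it is a function of the vertex $\chi_a$. The base change by $g^{-1}$ turns the arrow $h(a+\varepsilon_i)/h(a)$ into $t_i$.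

The morphism $Y_\theta\to\mathbb A^n/G$ sends $[V_t]$ to the class of $t$. Its composite with $\iota$ agrees with $\pi$ on the points $[V_t]$, which by the check fill a dense open subset of the reduced scheme $Y_\theta$. Since the target is separated, the composite equals $\pi|_{Y_\theta}$. So an isomorphism over $\mathbb A^n/G$ of $Y$ with $Y_\theta$, with any irreducible component of $\mathcal M_\theta$, or with the normalization of one, gives, after composing with the map to $\mathcal M_\theta$, a morphism $Y\to\mathcal M_\theta$ over $\mathbb A^n/G$. To refute the guess it is enough to find $Y$ that admits no such morphism for any generic $\theta$.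

## 4. A map to $\mathcal M_\theta$ read as integer functions on the grid

Let $f:Y\to\mathbb A^n/G$ be a smooth toric resolution: $Y$ is the toric variety of a fan $\Sigma$ in the lattice $N$ with support the orthant, each of whose maximal cones is generated by a basis of $N$. Suppose that $\varphi:Y\to\mathcal M_\theta$ is a morphism over $\mathbb A^n/G$. Fix a maximal cone $\sigma$ with generators $w_1,\dots,w_n$; each $w_j$ has coordinates $w_j(i)\ge0$. Let $\xi_1,\dots,\xi_n\in M$ be the dual basis, so that $U_\sigma=\operatorname{Spec}\Bbbk[\xi_1,\dots,\xi_n]\cong\mathbb A^n$, and let $y_\sigma$ be its origin.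

**Step 1: on $U_\sigma$ the universal maps become monomials.** The purpose is to turn $\varphi$ into combinatorics. Line bundles on $\mathbb A^n$ are trivial. After trivializing $\varphi^*L_\rho|_{U_\sigma}$, the universal maps become polynomials $f_i^\rho\in\Bbbk[\xi_1,\dots,\xi_n]$ satisfying the relations. Since $\pi\varphi=\iota f$, the product of the $f$'s along a closed path of type $m\in M\cap\mathbb N^n$ is the pullback of the invariant monomial, that is
$$x^m=\prod_j\xi_j^{\langle m,w_j\rangle}.\tag{2}$$
Each $f_i^\rho$ lies on the closed path made of $r$ arrows of type $i$, where $m=r\varepsilon_i$. So $f_i^\rho$ divides a monomial, and by unique factorization it is a nonzero constant times a monomial. Hence the corresponding arrow of the representation $\varphi(y_\sigma)$ is nonzero if and only if this monomial is $1$.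

**Step 2: each ray gets a potential.** The purpose is to encode all exponents of one variable in a single function. Fix $w=w_j$ and let $c_i(a)\ge0$ be the exponent of $\xi_j$ in $f_i^{\chi_{a+\varepsilon_i}}$, the map along the $x_i$-arrow out of $\chi_a$. The relations give
$$c_i(a)+c_k(a+\varepsilon_i)=c_k(a)+c_i(a+\varepsilon_k).$$
So two adjacent steps of a grid path may be interchanged without changing the sum of the $c$'s. For a forward and a backward step, use the identity at $a-\varepsilon_k$. A step followed by its inverse contributes $0$. Hence sums along paths depend only on the end points, and there is a unique $D=D_w:\mathbb Z^n\to\mathbb Z$ with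
$$D(0)=0,\qquad D(a+\varepsilon_i)-D(a)=c_i(a)\ge0.\tag{3}$$
By Step 1, the arrow $x_i:\chi_a\to\chi_{a+\varepsilon_i}$ vanishes at $y_\sigma$ if and only if $D_w(a+\varepsilon_i)>D_w(a)$ for some generator $w$ of $\sigma$. We then say that $D_w$ *jumps* on the arrow.

**Step 3: what every potential satisfies.** The purpose is to collect the constraints that hold whatever $\varphi$ and $\theta$ are. First,
$$D(a+m)=D(a)+\langle m,w\rangle\qquad(m\in M).\tag{4}$$
Indeed $c_i$ is $M$-periodic, because $\chi_{a+m}=\chi_a$. So $D(a+m)-D(a)$ does not depend on $a$ and is additive in $m$. For $m\in M\cap\mathbb N^n$ it is the exponent of $\xi_j$ in (2), namely $\langle m,w\rangle$. Finally $M\cap\mathbb N^n$ generates $M$: adding a large multiple of $r(1,\dots,1)\in M$ moves any $m$ into $\mathbb N^n$. Second,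
$$w(i)=0\ \Longrightarrow\ D(a+\varepsilon_i)=D(a),\tag{5}$$
because $D(a+r\varepsilon_i)-D(a)=r\,w(i)=0$ and $D$ is nondecreasing along the $r$ steps. Third, if $w=e_i$, then $D$ jumps on every $x_i$-arrow:
$$w=e_i\ \Longrightarrow\ D(a+\varepsilon_i)-D(a)=1\quad\text{for all }a.\tag{6}$$
Indeed, (4) and (5) give $D(a+z)=D(a)+z_i$ for $z\in M+\mathbb Z^{\{i\}^c}$, and this group is $\mathbb Z^n$ by (1), since $G_{\{i\}}=1$.

## 5. Rounding down: a family always exists, and it can fall apart

A sensible first approach to proving the guess is to build a family on $Y$ by hand and then look for a $\theta$ that makes all its fibers stable. The first half always works. Put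
$$D_w(a)=\lfloor\langle a,w\rangle\rfloor$$
for every ray generator $w$ of $\Sigma$. Let $E_w\subset Y$ be the toric divisor of $w$, and set $L_a=\mathcal O_Y(\sum_wD_w(a)E_w)$. Since $w(i)\ge0$, there are inclusions $L_a\subset L_{a+\varepsilon_i}$, and they commute. Since $\langle m,w\rangle\in\mathbb Z$ for $m\in M$, multiplication by $x^m$ identifies $L_{a+m}$ with $L_a$. So everything is indexed by the vertices $\chi_a$, and a closed path of type $m$ acts as multiplication by $x^m$, as (2) demands. If all fibers were stable for one generic $\theta$, we would have a morphism $Y\to\mathcal M_\theta$ over $\mathbb A^n/G$.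

**The scalar case again.** Let $G=\mu_n$, $n\ge2$, and $u=\frac1n(1,\dots,1)$. Here $M=\{m:n\mid\sum m_i\}$ contains $\varepsilon_i-\varepsilon_j$. So by (4) any potential for $u$ depends only on $s=\sum a_i$, and satisfies $D(s+n)=D(s)+1$. Being nondecreasing and integer valued, it jumps at exactly one step $s_0\to s_0+1$ modulo $n$. All arrows leaving the vertex $s_0$ are then cut by $u$. But the arrows entering $s_0$ are not cut by $u$, since $n\ge2$: the vertex whose incoming arrows are all cut by $u$ is $s_0+1$. One ray cuts the cycle once, and a connected chain survives. This is the picture of Section 2.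

**A chart in dimension four.** Let $\operatorname{char}\Bbbk\ne5$, let $\zeta$ be a primitive fifth root of unity, and index coordinates by $0,1,2,3$. Let $C\subset\mathbb F_5^4$ be spanned by $(0,3,1,1)$ and $(1,0,3,1)$, and put
$$G=\{\operatorname{diag}(\zeta^{c_0},\zeta^{c_1},\zeta^{c_2},\zeta^{c_3}):c\in C\}\cong(\mathbb Z/5)^2 .$$
The coordinate sums of elements of $C$ vanish modulo $5$, so $G\subset\operatorname{SL}(4,\Bbbk)$, and $r=25$. Here $M=\{m:\langle m,c\rangle\equiv0\bmod 5\ \forall c\in C\}$. Since $5\mathbb Z^4\subset M$ and $C$ is its own double annihilator,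
$$N=\{v\in\tfrac15\mathbb Z^4:\ 5v\bmod 5\in C\},\qquad [N:\mathbb Z^4]=25 .$$
Consider
$$u_1=\tfrac15(0,3,1,1),\qquad u_2=\tfrac15(2,0,1,2).$$
Both lie in $N$, since $(2,0,1,2)\equiv2\,(1,0,3,1)$, and $5u_1,5u_2$ span $C$ modulo $5$. The cone $\sigma$ generated by $e_0,e_1,u_1,u_2$ is smooth. Indeed, the determinant of these vectors is $\frac1{25}\det\begin{pmatrix}1&1\\1&2\end{pmatrix}=\frac1{25}$, which is the covolume of $N$.

Put $s=3a_1+a_2+a_3$ and $t=2a_0+a_2+2a_3$. Modulo $5$, the pair $(s,t)$ identifies $\mathbb Z^4/M$ with $\mathbb F_5^2$, so the $25$ vertices are the pairs $(s,t)$ and the arrows are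
$$x_0:(s,t)\to(s,t+2),\quad x_1:(s,t)\to(s+3,t),\quad x_2:(s,t)\to(s+1,t+1),\quad x_3:(s,t)\to(s+1,t+2).$$
By (6), the rays $e_0,e_1$ kill all $x_0$- and all $x_1$-arrows at $y_\sigma$. With rounding, represent $s,t$ by $0,\dots,4$. Then $D_{u_1}=\lfloor s/5\rfloor$ jumps on $x_2$ and $x_3$ exactly when $s=4$. And $D_{u_2}=\lfloor t/5\rfloor$ jumps on $x_2$ when $t=4$, and on $x_3$ when $t\in\{3,4\}$.

Look at the vertex $(4,0)$. The arrows $x_2,x_3$ leaving it vanish, because $s=4$. The arrows entering it are $x_2$ from $(3,4)$ and $x_3$ from $(3,3)$, and both vanish because of $D_{u_2}$. So the vertex $(4,0)$ is isolated: it and the set of the other $24$ vertices are both subrepresentations. If the fiber were $\theta$-stable, both would have positive $\theta$, but these two numbers add up to $0$. Here the approach stops: the rounded-down family has a fiber that is stable for no $\theta$.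

Could other potentials repair this? In this chart all of them can be listed. By (5), $D_{u_1}$ does not change in the direction $\varepsilon_0$. If $b\in\mathbb Z^4$ has $s(b)=0$, then adding a suitable multiple of $\varepsilon_0$, which changes $t$ by a multiple of $2$ and leaves $s$ fixed, puts $b$ into $M$. So by (4) and (5) $D_{u_1}(a+b)=D_{u_1}(a)$, and $D_{u_1}$ is a function of the integer $s$. It is nondecreasing, because $x_2$ raises $s$ by $1$, and it satisfies $D(s+5)=D(s)+1$ by (4), applied for instance to $m=5\varepsilon_2$. So it jumps at a single step $s_0\to s_0+1$ modulo $5$. In the same way, with $\varepsilon_1$ in place of $\varepsilon_0$, $D_{u_2}$ is a function of $t$ that jumps at a single step $t_0\to t_0+1$ modulo $5$. All arrows $x_2,x_3$ leaving a vertex with $s=s_0$ are cut by $u_1$. All arrows $x_2,x_3$ entering a vertex with $t=t_0+1$ are cut by $u_2$, since the steps $t_0\to t_0+1$ and $t_0-1\to t_0+1$ both cross the jump. So the vertex $(s_0,t_0+1)$ is isolated, for each of the $25$ choices of $(s_0,t_0)$.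

Two things made this work. Whatever the potential, *somewhere* there is a vertex where every relevant outgoing arrow is cut by $u_1$, and *somewhere* there is a vertex where every relevant incoming arrow is cut by $u_2$. And we did not need to know where, because the first place is a condition on $s$ alone, the second is a condition on $t$ alone, and $s$ and $t$ are independent. The general theorem keeps both points and replaces the list of potentials by an extremum argument.

## 6. Sinks, sources, and a forced splitting

For $u\in N$ let $\operatorname{supp}u=\{i:u(i)>0\}$, and let $\triangle$ denote symmetric difference.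

**Theorem A.** Let $f:Y\to\mathbb A^n/G$ be a smooth toric resolution with fan $\Sigma$. Suppose a maximal cone $\sigma\in\Sigma$ has ray generators $u_1\ne u_2$ with supports $F_1,F_2$ such that

1. $u_1\notin\mathbb Z^n$ and $G_{F_1\cap F_2}=1$;
2. for every $i\in F_1\triangle F_2$, $e_i$ is a ray generator of $\sigma$.

Then for no generic $\theta\in\Theta$ does there exist a morphism $Y\to\mathcal M_\theta$ over $\mathbb A^n/G$.

In the chart of Section 5, $F_1=\{1,2,3\}$, $F_2=\{0,2,3\}$, $F_1\triangle F_2=\{0,1\}$, and $e_0,e_1\in\sigma$. The scalar group of Section 2, where a morphism does exist, must escape the theorem, and it does. A maximal cone of $\operatorname{Tot}\mathcal O(-n)$ is generated by $u=\frac1n(1,\dots,1)$ and the $e_j$ with $j\neq i$. Since $u_1$ must be nonintegral, $u_1=u$ and $u_2=e_j$ with $j\ne i$. Then $i\in F_1\triangle F_2$, but $e_i$ is not a generator.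

*Proof.* Suppose that $\varphi$ is such a morphism. Section 4 applies and gives potentials $D_w$ for the generators $w$ of $\sigma$, with properties (3)–(6).

**Step 4: the deviation from linearity takes finitely many values.** This step prepares an extremum argument. Fix a generator $w$ with support $F$ and put
$$\delta(a)=D_w(a)-\langle a,w\rangle .$$
By (4), $\delta(a+m)=\delta(a)$ for $m\in M$. If $i\in F^c$, then $w(i)=0$, and (5) gives $\delta(a+\varepsilon_i)=\delta(a)$. So $\delta$ is invariant under $M+\mathbb Z^{F^c}$, which has finite index in $\mathbb Z^n$, and $\delta$ takes finitely many values. The increments of $D_w$,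
$$D_w(a+\varepsilon_i)-D_w(a)=\delta(a+\varepsilon_i)-\delta(a)+w(i),$$
are invariant under the same subgroup.

**Step 5: sinks and sources exist for every potential.** The purpose is to find cuts without knowing $D_w$. Call $a$ a *sink* for $D_w$ if $D_w(a+\varepsilon_i)>D_w(a)$ for all $i\in F$, and a *source* if $D_w(a)>D_w(a-\varepsilon_i)$ for all $i\in F$. For $D(s)=\lfloor s/5\rfloor$ in Section 5, the sinks are given by $s\equiv4$.

Let $a$ minimize $\delta$. If $D_w(a+\varepsilon_i)=D_w(a)$ for some $i\in F$, then $\delta(a+\varepsilon_i)=\delta(a)-w(i)<\delta(a)$, a contradiction. So $a$ is a sink. Let $a$ maximize $\delta$. If $D_w(a)=D_w(a-\varepsilon_i)$ for some $i\in F$, then $\delta(a-\varepsilon_i)=\delta(a)+w(i)>\delta(a)$, a contradiction. So $a$ is a source. Since the increments are invariant under $M+\mathbb Z^{F^c}$, the set of sinks and the set of sources are nonempty unions of cosets of $M+\mathbb Z^{F^c}$.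

**Step 6: some $a$ is a sink for $u_1$ and a source for $u_2$.** This is where the group-theoretic hypothesis enters. Let $K=F_1\cap F_2$, so $K^c=F_1^c\cup F_2^c$. The subgroups $H_1=M+\mathbb Z^{F_1^c}$ and $H_2=M+\mathbb Z^{F_2^c}$ have sum $M+\mathbb Z^{K^c}$, and this is $\mathbb Z^n$ by (1), since $G_K=1$. Two cosets $a_1+H_1$ and $a_2+H_2$ meet exactly when $a_1-a_2\in H_1+H_2$, so here they always meet. Choose a coset of $H_1$ consisting of sinks for $D_{u_1}$, a coset of $H_2$ consisting of sources for $D_{u_2}$, and a point $a$ in both.

**Step 7: a set of vertices is cut off in both directions.** Put $J=(F_1\cup F_2)^c$ and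
$$S=\{\chi_b:\ b\in a+M+\mathbb Z^J\}\subset G^* .$$
Since $J=F_1^c\cap F_2^c$, the group $M+\mathbb Z^J$ lies in $H_1\cap H_2$. So every such $b$ is again a sink for $D_{u_1}$ and a source for $D_{u_2}$. Consider the arrows of $W=\varphi(y_\sigma)$ that start or end in $S$, according to their type $i$.

* If $i\in J$, an $x_i$-arrow starts in $S$ if and only if it ends in $S$, so it does not cross between $S$ and its complement.
* If $i\in F_1\triangle F_2$, then $e_i$ is a generator of $\sigma$ by hypothesis 2, and all $x_i$-arrows vanish at $y_\sigma$ by (6).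
* If $i\in K$, an $x_i$-arrow $\chi_b\to\chi_{b+\varepsilon_i}$ leaving a vertex of $S$ vanishes because $b$ is a sink for $D_{u_1}$ and $i\in F_1$. An $x_i$-arrow $\chi_{b-\varepsilon_i}\to\chi_b$ entering a vertex of $S$ vanishes because $b$ is a source for $D_{u_2}$ and $i\in F_2$.

These cases exhaust all $i$. So no nonzero arrow joins $S$ and $G^*\setminus S$ in either direction, and $W=W_S\oplus W_{G^*\setminus S}$.

**Step 8: both pieces are nonzero, so $W$ is not stable.** Clearly $S\neq\emptyset$. If $S=G^*$, then $M+\mathbb Z^J=\mathbb Z^n$. But $u_1\in N$ takes integer values on $M$, and it is zero on $\mathbb Z^J$, because $J\subset F_1^c$. So $u_1$ would take integer values on $\mathbb Z^n$, that is, $u_1\in\mathbb Z^n$, against hypothesis 1. Hence $W_S$ and $W_{G^*\setminus S}$ are nonzero proper subrepresentations of the $\theta$-stable representation $W$, so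
$$\theta(W_S)>0,\qquad\theta(W_{G^*\setminus S})>0 .$$
Their sum is $\sum_\rho\theta_\rho=0$, a contradiction. $\square$

## 7. A unimodular triangulation containing the bad cone

It remains to complete the cone $\sigma$ of Section 5 to a *projective crepant* resolution. Keep $G$, $C$, $N$ from there. We write points of $N$ multiplied by $5$. Consider the twelve points
$$\begin{array}{llll}f_0=(5,0,0,0)&f_1=(0,5,0,0)&f_2=(0,0,5,0)&f_3=(0,0,0,5)\\ P_0=(0,3,1,1)&P_1=(1,0,3,1)&P_2=(1,1,0,3)&P_3=(3,1,1,0)\\ Q_0=(0,1,2,2)&Q_1=(2,0,1,2)&Q_2=(2,2,0,1)&Q_3=(1,2,2,0)\end{array}$$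
where $f_i$ represents $e_i$. They represent elements of $N$: modulo $5$, $P_2=2P_0+P_1$, $P_3=2P_0+3P_1$ and $Q_i=2P_i$. All have coordinate sum $5$, so they lie in $\Delta=\operatorname{conv}(f_0,\dots,f_3)$. Our cone $\sigma$ is the cone over $\{f_0,f_1,P_0,Q_1\}$.

Four points span a simplex of normalized volume $|\det|/25$, where $\det$ is the determinant of the integer vectors above. Indeed, dividing four vectors by $5$ divides the determinant by $625$, and $N$ has covolume $\frac1{25}$. So four of the points form a basis of $N$ exactly when $\det=\pm25$, and $\Delta$ has normalized volume $625/25=25$.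

Assign heights
$$\eta(f_i)=0,\quad \eta(P_0,P_1,P_2,P_3)=(10,10,3,6),\quad \eta(Q_0,Q_1,Q_2,Q_3)=(18,13,2,10).$$
For each of the $25$ four-element sets $T_k$ below, let $\ell_k$ be the linear function with values $L=(L_0,L_1,L_2,L_3)$ at $f_0,\dots,f_3$ given by the first four entries of the row. So $\ell_k(v)=\frac15\sum L_iv_i$ in integer coordinates. The row lists $\ell_k-\eta$ at the twelve points. The last eight entries are therefore
$$\begin{array}{ll}
P_0:\ \frac{3L_1+L_2+L_3}5-10 & Q_0:\ \frac{L_1+2L_2+2L_3}5-18\\[2pt]
P_1:\ \frac{L_0+3L_2+L_3}5-10 & Q_1:\ \frac{2L_0+L_2+2L_3}5-13\\[2pt]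
P_2:\ \frac{L_0+L_1+3L_3}5-3 & Q_2:\ \frac{2L_0+2L_1+L_3}5-2\\[2pt]
P_3:\ \frac{3L_0+L_1+L_2}5-6 & Q_3:\ \frac{L_0+2L_1+2L_2}5-10
\end{array}$$
For $k=2$, $L=(0,0,35,15)$, they are $10-10,\ 24-10,\ 9-3,\ 7-6$ and $20-18,\ 13-13,\ 3-2,\ 14-10$.

| $k$ | $T_k$ | $f_0\,f_1\,f_2\,f_3$ | $P_0\,P_1\,P_2\,P_3$ | $Q_0\,Q_1\,Q_2\,Q_3$ |
|---|---|---|---|---|
|1|$f_0f_1P_0P_3$|0, 0, 30, 20|0, 12, 9, 0|2, 1, 2, 2|
|2|$f_0f_1P_0Q_1$|0, 0, 35, 15|0, 14, 6, 1|2, 0, 1, 4|
|3|$f_0f_1Q_1Q_2$|0, 0, 45, 10|1, 19, 3, 3|4, 0, 0, 8|
|4|$f_0f_3P_2Q_1$|0, 15, 65, 0|12, 29, 0, 10|11, 0, 4, 22|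
|5|$f_0f_2P_1P_3$|0, 30, 0, 50|18, 0, 33, 0|8, 7, 20, 2|
|6|$f_0P_2Q_1Q_2$|0, 3, 57, 4|4, 25, 0, 6|7, 0, 0, 14|
|7|$f_0P_0P_3Q_1$|0, 1, 29, 18|0, 11, 8, 0|1, 0, 2, 2|
|8|$f_0P_1P_3Q_1$|0, 23, 7, 29|11, 0, 19, 0|1, 0, 13, 2|
|9|$f_1f_3P_0P_2$|15, 0, 50, 0|0, 23, 0, 13|2, 3, 4, 13|
|10|$f_1P_0P_2Q_1$|6, 0, 47, 3|0, 20, 0, 7|2, 0, 1, 10|
|11|$f_1P_2Q_1Q_2$|3, 0, 51, 4|1, 22, 0, 6|4, 0, 0, 11|
|12|$f_1f_2P_0Q_3$|50, 0, 0, 50|0, 10, 37, 24|2, 27, 28, 0|
|13|$f_1P_0P_3Q_3$|2, 0, 24, 26|0, 10, 13, 0|2, 3, 4, 0|
|14|$f_3P_0P_2Q_0$|13, 2, 44, 0|0, 19, 0, 11|0, 1, 4, 11|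
|15|$f_3P_2Q_0Q_1$|11, 4, 43, 0|1, 18, 0, 10|0, 0, 4, 11|
|16|$f_3P_1Q_0Q_1$|29, 76, 7, 0|37, 0, 18, 28|0, 0, 40, 29|
|17|$f_2f_3P_1Q_0$|50, 90, 0, 0|44, 0, 25, 42|0, 7, 54, 36|
|18|$P_0P_2Q_0Q_1$|10, 2, 43, 1|0, 18, 0, 9|0, 0, 3, 10|
|19|$f_2P_1P_3Q_3$|2, 24, 0, 48|14, 0, 31, 0|6, 7, 18, 0|
|20|$f_2P_1Q_0Q_3$|14, 18, 0, 36|8, 0, 25, 6|0, 7, 18, 0|
|21|$f_2P_0Q_0Q_3$|46, 2, 0, 44|0, 8, 33, 22|0, 23, 26, 0|
|22|$P_0P_3Q_0Q_1$|1, 2, 25, 19|0, 9, 9, 0|0, 0, 3, 1|
|23|$P_1P_3Q_0Q_1$|1, 20, 7, 28|9, 0, 18, 0|0, 0, 12, 1|
|24|$P_0P_3Q_0Q_3$|2, 2, 22, 22|0, 8, 11, 0|0, 1, 4, 0|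
|25|$P_1P_3Q_0Q_3$|2, 18, 6, 30|8, 0, 19, 0|0, 1, 12, 0|

Reading the table gives the key fact:
$$\ell_k\ge\eta\ \text{ on the twelve points, with equality exactly on }T_k\qquad(k=1,\dots,25).\tag{7}$$

**Each $T_k$ has determinant $\pm25$.** Each $f_i$ in $T_k$ contributes a factor $\pm5$ and deletes column $i$. The remaining rows, in the order of the table, are as follows. With two $f$'s the minor must be $\pm1$:

| $k$ | rows | det | $k$ | rows | det |
|---|---|---|---|---|---|
|1|$(1,1),(1,0)$|$-1$|5|$(0,1),(1,0)$|$-1$|
|2|$(1,1),(1,2)$|$1$|9|$(0,1),(1,0)$|$-1$|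
|3|$(1,2),(0,1)$|$1$|12|$(0,1),(1,0)$|$-1$|
|4|$(1,0),(0,1)$|$1$|17|$(1,0),(0,1)$|$1$|

With one $f$ the minor must be $\pm5$:

| $k$ | rows | det | $k$ | rows | det |
|---|---|---|---|---|---|
|6|$(1,0,3),(0,1,2),(2,0,1)$|$-5$|14|$(0,3,1),(1,1,0),(0,1,2)$|$-5$|
|7|$(3,1,1),(1,1,0),(0,1,2)$|$5$|15|$(1,1,0),(0,1,2),(2,0,1)$|$5$|
|8|$(0,3,1),(1,1,0),(0,1,2)$|$-5$|16|$(1,0,3),(0,1,2),(2,0,1)$|$-5$|
|10|$(0,1,1),(1,0,3),(2,1,2)$|$5$|19|$(1,0,1),(3,1,0),(1,2,0)$|$5$|
|11|$(1,0,3),(2,1,2),(2,0,1)$|$-5$|20|$(1,0,1),(0,1,2),(1,2,0)$|$-5$|
|13|$(0,1,1),(3,1,0),(1,2,0)$|$5$|21|$(0,3,1),(0,1,2),(1,2,0)$|$5$|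

With no $f$ we expand along the first column. The terms below come from the rows with nonzero first entry, each written as (signed entry) times (minor).

* $k=18$: $-1\cdot5-2\cdot(-15)=25$.
* $k=22$: $-3\cdot5-2\cdot5=-25$.
* $k=23$: $1\cdot0-3\cdot(-5)-2\cdot(-5)=25$.
* $k=24$: $-3\cdot(-10)-1\cdot5=25$.
* $k=25$: $1\cdot0-3\cdot10-1\cdot(-5)=-25$.

For instance, for $k=18$ the rows are $P_0,P_2,Q_0,Q_1$ with first entries $0,1,0,2$. Deleting row $P_2$ leaves $(3,1,1),(1,2,2),(0,1,2)$ with determinant $5$. Deleting row $Q_1$ leaves $(3,1,1),(1,0,3),(1,2,2)$ with determinant $-15$.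

**Proposition B.** The cones over the simplices $\operatorname{conv}(T_k)$, $k=1,\dots,25$, and their faces form a smooth fan $\Sigma$ with support $\mathbb R^4_{\ge0}$. The toric variety $Y=Y_\Sigma\to\mathbb A^4/G$ is a projective crepant resolution.

*Proof.*

**Step 1: the simplices are the regions of linearity of one concave function.** The purpose is to recognize each simplex by an equality. By the determinants, each $T_k$ is a basis of $N$, and $\operatorname{conv}(T_k)$ is a simplex of normalized volume $1$. For $z\in\Delta$ let
$$\hat\eta(z)=\max\Big\{\sum_a\lambda_a\eta(a):\ z=\sum_a\lambda_a a\ \text{ a convex combination of the twelve points}\Big\}.$$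
The maximum is over a nonempty compact set. By (7), $\sum\lambda_a\eta(a)\le\sum\lambda_a\ell_k(a)=\ell_k(z)$, with equality if and only if $\lambda$ is supported on $T_k$. Hence
$$\hat\eta\le\ell_k\ \text{ on }\Delta,\qquad \{z\in\Delta:\hat\eta(z)=\ell_k(z)\}=\operatorname{conv}(T_k).\tag{8}$$

**Step 2: two simplices meet in a common face.** Let $k\neq l$. On $\operatorname{conv}(T_k)$ we have $\ell_l-\ell_k=\ell_l-\hat\eta\ge0$, and by (8) the zero set of this function there is $\operatorname{conv}(T_k)\cap\operatorname{conv}(T_l)$. An affine function that is nonnegative on a simplex vanishes exactly on the face spanned by the vertices where it vanishes. At a vertex $v\in T_k$ we have $\ell_k(v)=\eta(v)$, so it vanishes if and only if $\ell_l(v)=\eta(v)$, that is, $v\in T_l$. So the intersection is $\operatorname{conv}(T_k\cap T_l)$, a common face, and a proper one since $T_k\ne T_l$.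

**Step 3: the simplices cover $\Delta$.** By Step 2 they have disjoint interiors. Their total volume is $25$, the volume of $\Delta$. Their union is closed, so its complement in $\Delta$ is relatively open and of volume $0$, hence empty. Therefore the cones form a fan $\Sigma$ with support the orthant, and it is smooth because each $T_k$ is a basis of $N$. So $Y$ is smooth, and $Y\to\mathbb A^4/G$ is proper (the support of $\Sigma$ is the whole orthant) and birational (it is the identity on the torus).

**Step 4: crepancy.** We have $(1,1,1,1)\in M$, because $G\subset\operatorname{SL}(4)$, and every ray generator has coordinate sum $1$. So on $Y$ the character $x^{(1,1,1,1)}$ has divisor $\sum_wE_w=-K_Y$. On $\mathbb A^4/G$ the ray generators are the $e_i$, which are primitive in $N$ since each is part of a basis $T_k$. There, $x^{(1,1,1,1)}$ has divisor $-K_{\mathbb A^4/G}$. Pulling back, $f^*K_{\mathbb A^4/G}=K_Y$.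

**Step 5: projectivity.** The function equal to $\ell_k$ on the cone over $T_k$ takes the integer values $\eta$ on the basis $T_k$, so $\ell_k\in M$. By (8) the function is $\min_k\ell_k$, so it is concave, and the $\ell_k$ are distinct. So, up to the sign convention, it is a strictly convex integral support function, and $Y\to\mathbb A^4/G$ is projective by the toric criterion (Cox–Little–Schenck, *Toric Varieties*, §7.2). One can also see this directly. Consider the line bundle $\mathcal L=\mathcal O_Y(-\sum_w\eta(w)E_w)$. The character $x^{\ell_k}$ is a section of $\mathcal L$, because $\ell_k(w)\ge\eta(w)$ for all rays $w$, and as a section it vanishes exactly along the $E_w$ with $\ell_k(w)>\eta(w)$, that is, $w\notin T_k$. So its nonvanishing locus is the affine chart of the cone over $T_k$. These loci cover $Y$, so $\mathcal L$ is ample. Since $Y$ is proper over the affine scheme $\mathbb A^4/G$, it is projective over it. $\square$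

## 8. The guess fails for every $n\ge4$

**Theorem C.** Let $\operatorname{char}\Bbbk\ne5$. For the group $G\subset\operatorname{SL}(4,\Bbbk)$ and the projective crepant resolution $Y$ above, there is no generic $\theta\in\Theta$ admitting a morphism $Y\to\mathcal M_\theta$ over $\mathbb A^4/G$. In particular $Y$ is not isomorphic over $\mathbb A^4/G$ to $Y_\theta$, to any irreducible component of $\mathcal M_\theta$, or to the normalization of one. For every $n\ge5$ the same holds for $G\subset\operatorname{SL}(4)\subset\operatorname{SL}(n)$ and $Y\times\mathbb A^{n-4}\to\mathbb A^n/G$.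

*Proof.*

**Step 1: $n=4$.** We check the hypotheses of Theorem A for the cone $\sigma$ over $T_2=\{f_0,f_1,P_0,Q_1\}$, with $u_1=\frac15(0,3,1,1)$ and $u_2=\frac15(2,0,1,2)$. We have $F_1=\{1,2,3\}$ and $F_2=\{0,2,3\}$, so $F_1\cap F_2=\{2,3\}$ and $F_1\triangle F_2=\{0,1\}$. The vectors $e_0$ and $e_1$ are generators of $\sigma$, and $u_1\notin\mathbb Z^4$. Finally $G_{\{2,3\}}=1$: a codeword $\alpha(0,3,1,1)+\beta(1,0,3,1)$ has first two coordinates $(\beta,3\alpha)$, and if these vanish in $\mathbb F_5$, then $\alpha=\beta=0$. So Theorem A applies. By the end of Section 3, an isomorphism over $\mathbb A^4/G$ of $Y$ with $Y_\theta$, with a component, or with the normalization of one would give a morphism $Y\to\mathcal M_\theta$ over $\mathbb A^4/G$.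

**Step 2: $n\ge5$.** Let $G$ act trivially on the extra coordinates. Then $\mathbb A^n/G=\mathbb A^4/G\times\mathbb A^{n-4}$, and $Y\times\mathbb A^{n-4}$ is a projective crepant resolution of it, with a smooth fan whose maximal cones are generated by those of $\Sigma$ together with the additional $e_i$. Apply Theorem A to the cone generated by $\sigma$ and the additional $e_i$, with the same $u_1,u_2$ extended by zeros. The supports and their symmetric difference are unchanged, and $u_1$ is still not integral. An element of $G$ has $\rho_i=1$ on the extra coordinates anyway, so $G_{\{2,3\}}$ is still trivial. The conclusion about components and normalizations follows as in Step 1. $\square$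

So the answer to the question of Section 1 is no, for every $n\ge4$. The example works over every algebraically closed field of characteristic different from $5$, in particular over $\mathbb C$. It gives nothing in characteristic $5$, which does not affect the disproof of the universal statement. Theorem A itself holds in every characteristic not dividing $|G|$. By the results quoted in Section 1 the statement is true for $n\le3$, so $n=4$ is exactly where it first fails.

## 9. Decomposable fibers and products of quotients

**Remark 1.** The proof of Theorem A used stability only in Step 8, to exclude a decomposable representation. Steps 1–7, and the part of Step 8 showing $S\ne G^*$, use only line bundles $L_\rho$ on $Y$ and maps between them satisfying the relations, whose closed-path functions are the pulled-back invariant monomials. So, under the hypotheses of Theorem A, every such family on $Y$ has a decomposable member at the torus-fixed point $y_\sigma$. In the example of Section 7 the set $J$ is empty, so $S$ is a single vertex. Every such family then has, at the point $y_\sigma$ of the cone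 over $T_2$, a vertex with no nonzero arrow in or out, as we saw by hand in Section 5.

**Remark 2.** The trivial summands used for $n\ge5$ can be avoided in the following cases. Let $\operatorname{char}\Bbbk\neq5$, let $H\subset\operatorname{SL}(m,\Bbbk)$ with $m\ge2$ be finite abelian with $\operatorname{char}\Bbbk\nmid|H|$, and let $Y_H\to\mathbb A^m/H$ be a toric projective crepant resolution. For instance, take $m=2$ and $H=\langle-1\rangle$ if $\operatorname{char}\Bbbk\neq2$, with $Y_H=\operatorname{Tot}\mathcal O_{\mathbb P^1}(-2)$ from Section 2. Then the conclusion of Theorem C also holds for $Y\times Y_H\to\mathbb A^{4+m}/(G\times H)$. To see this, apply Theorem A to the cone $\sigma\times\tau$, for any maximal cone $\tau$ of the fan of $Y_H$, with the same $u_1,u_2$. An element $(g,h)$ supported on the coordinates $\{2,3\}$ has $h=1$, because $h$ acts faithfully on the last $m$ coordinates, and $g=1$ by Theorem C, Step 1. The vector $u_1$ is not integral, and $e_0,e_1$ are generators of $\sigma\times\tau$.
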